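# Torsion in tensor powers and flatness over a regular ring

All rings are commutative. We write $\ell$ for length, $\dim 0=-\infty$, and for complexes $H_i=H^{-i}$ and $X[1]^i=X^{i+1}$. "E.f.t." abbreviates "essentially of finite type": an e.f.t. $R$-algebra is a localization of an $R$-algebra of finite type. For instance, the fraction field of a domain $R$ is an e.f.t. $R$-algebra, although it is usually not a finite $R$-module.

## 1. Truncated alternating sums of Koszul lengths

Let $(O,\mathfrak m_O)$ be a Noetherian local ring, let $z=z_1,\dots,z_m\in\mathfrak m_O$, and let $K(z;O)$ be the Koszul complex, placed in homological degrees $0,\dots,m$. For a complex $W$ of $O$-modules put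
$$H_q(z;W)=H_q\big(W\otimes_OK(z;O)\big).$$

**Definition.** Suppose $H_i(W)=0$ for $i<0$, and suppose $H_q(z;W)$ has finite length for all $q\le j$. Then
$$\psi_j(z;W)=\sum_{q\le j}(-1)^{j-q}\,\ell\big(H_q(z;W)\big).$$
The sum is finite, since $H_q(z;W)=0$ for $q<0$. The last term, $q=j$, always has sign $+$.

This is an Euler characteristic stopped at degree $j$. The proof turns on two facts: the number is nonnegative in a certain range of $j$, and in a range shorter by one it vanishes only if $W$ has no homology up to degree $j$. The range depends on $m$ and on an integer $d$ such that $\dim H_i(W)\le d+i$ for all $i$. It is $j\le m-d$ for nonnegativity and $j\le m-d-1$ for the second fact (Lemma 1 below).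

**Example 1.** Let $O=W=k$ be a field, $d=0$, $z=(0,\dots,0)$. Then $H_q(z;W)=k^{\binom mq}$ and
$$\psi_j=\sum_{q\le j}(-1)^{j-q}\binom mq=\binom{m-1}j\qquad(m\ge1).$$
This is positive for $0\le j\le m-1$ and zero at $j=m=m-d$, although $W\ne0$.

**Example 2.** Let $O=W=k[[a]]$ and $d=1$. For $z=(a)$ we have $H_0=k$, $H_1=0$. So $\psi_0=1$, while $\psi_1=0-1<0$: nonnegativity can fail at $j=m-d+1$. For $z=(a,0)$ we have $H_0=k$, $H_1=k$, $H_2=0$. So $\psi_1=0$ at $j=1=m-d$, with $W\neq 0$. Neither bound can be relaxed.

Here is what the sum is for. We shall want to show that certain modules $\mathrm{Tor}_i^R(M,N)$ vanish. If they do not, we arrange that a number $\psi_j(z;W)$ in the shorter range is $\le0$ for a complex $W$ with $H_0(W)\ne0$, and this is impossible. The vanishing of these Tor modules gives a criterion for flatness, which we now state.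

## 2. Torsion-free tensor powers over a regular ring

A *regular ring* is a Noetherian ring all of whose localizations at primes are regular local rings. It is a finite product of domains. An $R$-module $M$ is *torsion-free* if every non-zero-divisor of $R$ acts injectively on $M$. Write $A^{\otimes j}$ for the tensor product over $R$ of $j$ copies of $A$.

Torsion-freeness localizes. Let $M$ be torsion-free over the regular ring $R$, let $\mathfrak q$ be a prime, and let $a$ be a nonzero element of the domain factor belonging to $\mathfrak q$. Completing $a$ by $1$'s in the other factors gives a non-zero-divisor of $R$. It acts injectively on $M$, hence on $M_{\mathfrak q}$. So $M_{\mathfrak q}$ is torsion-free over $R_{\mathfrak q}$.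

Flat modules are torsion-free, and tensor products of flat modules are flat. So if $A$ is flat, every $A^{\otimes j}$ is torsion-free. Conversely, does torsion-freeness of one tensor power force flatness? A conjecture of Vasconcelos, taken here from Janusz Adamus, Edward Bierstone and Pierre D. Milman, "Geometric Auslander criterion for flatness", arXiv:0901.2744 (2009), says that the power $n=\dim R$ suffices: *let $R$ be a regular ring of dimension $n>0$ and $A$ an e.f.t. $R$-algebra; then $A$ is $R$-flat if and only if $A^{\otimes n}$ is torsion-free over $R$.* The same source records two cases that may be quoted: finite modules over a regular local ring of dimension $n>0$, with "free" for "flat" (Auslander, Lichtenbaum), and Noetherian algebras over a $2$-dimensional regular local ring (Vasconcelos). We shall not need either.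

**Example 3 ($n=1$).** Over a discrete valuation ring with uniformizer $\pi$, torsion-free means that $\pi$ acts injectively, and this is the same as flat. The first power suffices.

**Example 4 ($n=2$, a chart of a blow-up).** Let $R=k[x,y]$ and $A=R[t]/(xt-y)\cong k[x,t]$. This is a domain containing $R$, so it is torsion-free. Now $A\otimes_RA\cong k[x,s,t]/(x(t-s))$, where $y=xs=xt$. The element $t-s$ is nonzero and is killed by $x$, so $A^{\otimes2}$ has torsion and $A$ is not flat. In fact $(x,y)$ kills $t-s$.

**Example 5 ($n=2$, a finite module).** Let $R$ be regular local with maximal ideal $\mathfrak m=(x,y)$. The module $\mathfrak m$ is torsion-free and not free. In $\mathfrak m\otimes\mathfrak m$ the element $\theta=x\otimes y-y\otimes x$ is nonzero, because its image in $\mathfrak m/\mathfrak m^2\otimes\mathfrak m/\mathfrak m^2$ is nonzero. It is torsion, because $x(x\otimes y)=x\otimes xy=xy\otimes x=x(y\otimes x)$.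

The conjecture is true, for every regular ring of dimension $n>0$, including ramified mixed characteristic. The results are the following.

**Theorem A.** Let $R$ be a regular ring, $A$ an e.f.t. $R$-algebra, $d\ge1$ an integer with $d\ge\dim R$. Then $A$ is $R$-flat if and only if $A^{\otimes d}$ is torsion-free over $R$. (For $d=n=\dim R>0$ this is the conjecture.)

**Theorem B.** Let $R$ be a regular ring of finite dimension, $A,B$ e.f.t. $R$-algebras, $M$ a finite $A$-module, $N$ a finite $B$-module. If $M$, $N$ and $M\otimes_RN$ are torsion-free over $R$, then $\mathrm{Tor}^R_i(M,N)=0$ for all $i\ge1$.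

**Theorem C.** Let $R$ be a regular ring, $A$ an e.f.t. $R$-algebra, $F$ a finite $A$-module, $d\ge1$ an integer with $d\ge\dim R$. Then $F$ is $R$-flat if and only if $F^{\otimes d}$ is torsion-free over $R$.

**Proposition D.** For every regular local ring $R$ of dimension $n\ge2$ there is a finite non-flat $R$-algebra $A$ with $A^{\otimes j}$ torsion-free for $1\le j\le n-1$.

The work is in Theorem B. We first see how Theorem A follows from it.

## 3. From vanishing Tor to flatness: Theorem A, granting Theorem B

We use the *local criterion of flatness* (Matsumura, *Commutative Ring Theory*, Thm. 22.3) in this form: if $(R,\mathfrak m,k)\to A'$ is a local homomorphism of Noetherian local rings, $F$ is a finite $A'$-module and $\mathrm{Tor}_1^R(k,F)=0$, then $F$ is $R$-flat.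

**Step 1. Reduce to one Tor over a local ring.** Let $A^{\otimes d}$ be torsion-free. It suffices to prove $\mathrm{Tor}_1^{R_{\mathfrak q}}(A_{\mathfrak q},\kappa(\mathfrak q))=0$ for every prime $\mathfrak q$ of $R$. Indeed, localizing further, $\mathrm{Tor}_1^{R_{\mathfrak q}}(A_{\mathfrak a},\kappa(\mathfrak q))=0$ for each prime $\mathfrak a$ of $A$ over $\mathfrak q$. By the local criterion $A_{\mathfrak a}$ is flat over $R_{\mathfrak q}$. Since this holds for all $\mathfrak a$, $A$ is $R$-flat. As torsion-freeness localizes, we may replace $R$ by $R_{\mathfrak q}$: now $R$ is regular local, with maximal ideal $\mathfrak m$, residue field $k$ and dimension $c\le d$. If $c=0$ there is nothing to prove. Let $c\ge1$.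

**Step 2. Pass to lower tensor powers.** For $1\le j\le d$ the $R$-linear map $A^{\otimes j}\to A^{\otimes d}$, $\alpha\mapsto\alpha\otimes1\otimes\cdots\otimes1$, has the left inverse
$$a_1\otimes\cdots\otimes a_d\mapsto a_1\otimes\cdots\otimes a_{j-1}\otimes a_ja_{j+1}\cdots a_d .$$
So $A^{\otimes j}$ is isomorphic to a submodule of $A^{\otimes d}$ and is torsion-free.

**Step 3. Resolve the tensor powers.** For $1\le j\le c-1$ apply Theorem B to $M=A^{\otimes j}$ (over the e.f.t. algebra $A^{\otimes j}$) and $N=A$. Since $j+1\le c\le d$, all three modules are torsion-free, and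
$$\mathrm{Tor}_i^R(A^{\otimes j},A)=0\qquad(i\ge1,\ 1\le j\le c-1).$$
Let $G\to A$ be a resolution by free $R$-modules. Then $G^{\otimes j}$ is a free resolution of $A^{\otimes j}$ for $1\le j\le c$, by induction on $j$: if $G^{\otimes j}$ resolves $A^{\otimes j}$, then $H_i(G^{\otimes j}\otimes G)=\mathrm{Tor}_i^R(A^{\otimes j},A)$, which is $0$ for $i\ge1$ and $A^{\otimes(j+1)}$ for $i=0$.

**Step 4. Read off the socle.** By the Künneth formula over the field $k$,
$$\mathrm{Tor}_c^R(A^{\otimes c},k)=H_c\big((G\otimes k)^{\otimes_kc}\big)\supseteq\mathrm{Tor}_1^R(A,k)^{\otimes_kc}.\tag{1}$$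
For any $R$-module $T$, computing with the Koszul complex on a regular system of parameters gives $\mathrm{Tor}_c^R(T,k)\cong\{\tau\in T:\mathfrak m\tau=0\}$, the top Koszul homology. For $T=A^{\otimes c}$, torsion-free, and $c\ge1$, this is $0$. So $\mathrm{Tor}_1^R(A,k)^{\otimes_kc}=0$. A vector space with a vanishing tensor power is zero, so $\mathrm{Tor}_1^R(A,k)=0$, as Step 1 requires. This proves Theorem A, granting Theorem B. $\square$

In Example 4 one sees (1) at work. The complex $0\to R[t]\xrightarrow{xt-y}R[t]\to0$ is a flat resolution of $A$. Tensoring with $A=k[x,s]$ gives multiplication by $x(t-s)$ on $k[x,s,t]$, which is injective, so $\mathrm{Tor}^R_i(A,A)=0$ for $i\ge1$. The argument of (1), after localizing at $(x,y)$, then says that $\mathrm{Tor}_1^R(A,k)\neq0$ forces an element of $A^{\otimes2}$ killed by $(x,y)$. The element $t-s$ is one.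

## 4. Embedding into a free module, and a module with no such embedding

For *finite* modules over a regular local ring $R$ with fraction field $K$, here is the natural way to Theorem B. A finite torsion-free $M$ embeds in a finite free module $F$. Put $Q=F/M$. Then
$$0=\mathrm{Tor}_1(F,N)\to\mathrm{Tor}_1(Q,N)\to M\otimes N$$
is exact. The module $\mathrm{Tor}_1(Q,N)$ is torsion, because it vanishes after $\otimes K$, and $M\otimes N$ is torsion-free. So $\mathrm{Tor}_1(Q,N)=0$. Rigidity of Tor for finite modules over a regular local ring then gives $\mathrm{Tor}_i(Q,N)=0$ for all $i\ge1$, hence $\mathrm{Tor}_i(M,N)=\mathrm{Tor}_{i+1}(Q,N)=0$ for $i\ge1$.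

This stops at its first line when $M$ is only finite over an e.f.t. algebra. Take $A=k[x,t]$ over $R=k[x,y]$ as in Example 4, so $A\subset K$ with $t=y/x$. An $R$-linear map $A\to R$ is multiplication by some $r\in K$, since $A$ is a submodule of $K$ containing $1$. Here $r\in R$, and $ry^i/x^i\in R$ for all $i$ forces $x^i\mid r$ for all $i$. So $r=0$ and $\mathrm{Hom}_R(A,R)=0$. Thus $A$ embeds in no free $R$-module. Neither does it embed in a free $R[t]$-module, since $xt-y$ kills it. It does embed in the flat $R$-module $A[1/x]$, but the quotient $Q=A[1/x]/A\ne0$ satisfies $xQ=Q$, and every element of $Q$ is killed by a power of $x$. If $Q$ were finite over some $R$-algebra, then $x^sQ=0$ for some $s$, so $Q=x^sQ=0$. So no finiteness is left to which a rigidity statement could apply.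

We therefore leave $M$ and $N$ as they are and study all $\mathrm{Tor}_i^R(M,N)$, $i\ge1$, together, by lengths.

## 5. Positivity of the truncated sums

**Lemma 1.** Let $O$ be a Noetherian local ring and $W$ a complex of $O$-modules with finite homology modules and $H_i(W)=0$ for $i<0$. Let $d\in\mathbb Z$ with $\dim H_i(W)\le d+i$ for all $i$. Let $z_1,\dots,z_m\in\mathfrak m_O$, and let $j\in\mathbb Z$ be such that $H_q(z;W)$ has finite length for all $q\le j$.

(a) If $j\le m-d$, then $\psi_j(z;W)\ge0$.

(b) If $j\le m-d-1$ and $\psi_j(z;W)=0$, then $H_q(W)=0$ for all $q\le j$ (hence $H_q(z;W)=0$ for $q\le j$).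

*Proof.* We use induction on $m$, for all $O,W,d,j$ simultaneously. The idea is to remove one element of $z$ and pay for it by localizing at one-dimensional primes, which lowers $m$ and $d$ by one each.

**Step 1. The case $m=0$.** Here $H_q(z;W)=H_q(W)$. If $j\le-d$, then for $q<j$ we have $\dim H_q(W)\le d+q<0$, so $H_q(W)=0$ and $\psi_j=\ell(H_j(W))\ge0$. If $j\le-d-1$, then $d+j<0$ and $H_j(W)=0$ as well.

**Step 2. Remove the last element.** Let $m\ge1$, $z'=z_1,\dots,z_{m-1}$, $y=z_m$, $N_q=H_q(z';W)$. Since $K(z;O)=K(z';O)\otimes K(y;O)$ is the mapping cone of multiplication by $y$ on $K(z';O)$, its long exact sequence breaks into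
$$0\to N_q/yN_q\to H_q(z;W)\to(0:_{N_{q-1}}y)\to0.\tag{2}$$
The same sequences, applied one element at a time, show that all $N_q$ are finite modules, and that if $H_q(W)=0$ for $q\le j$ then $H_q(z;W)=0$ for $q\le j$. This is the parenthesis in (b).

Let $q\le j$. By (2), $N_q/yN_q$ has finite length, so $\mathrm{Supp}\,N_q\cap V(y)\subseteq\{\mathfrak m_O\}$. Dividing by one element of $\mathfrak m_O$ lowers dimension by at most one, so $\dim N_q\le1$. Also $(0:_{N_q}y)$ is supported in $\{\mathfrak m_O\}$, so it has finite length.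

**Step 3. A multiplicity for $y$.** For a finite module $N$ with $\mathrm{Supp}\,N\cap V(y)\subseteq\{\mathfrak m_O\}$ (so $\dim N\le1$) put
$$e(N)=\ell(N/yN)-\ell(0:_Ny).$$
By the snake lemma for multiplication by $y$, $e$ is additive on short exact sequences of such modules. Take a prime filtration of $N$. Its factors are $O/\mathfrak p$ with $\mathfrak p\in\mathrm{Supp}\,N$.

If $\mathfrak p=\mathfrak m_O$, then $e(O/\mathfrak m_O)=1-1=0$. If $\mathfrak p\ne\mathfrak m_O$, then $\dim O/\mathfrak p=1$ and $y\notin\mathfrak p$, so $y$ is a non-zero-divisor on $O/\mathfrak p$ and $e(O/\mathfrak p)=\ell(O/(\mathfrak p+yO))>0$. Such a $\mathfrak p$ is minimal in $\mathrm{Supp}\,N$, since a strictly smaller prime would give $\dim N\ge2$. Hence, localizing the filtration at $\mathfrak p$, only the factors equal to $O/\mathfrak p$ survive, each with length one, so $O/\mathfrak p$ occurs exactly $\ell(N_{\mathfrak p})$ times. Therefore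
$$e(N)=\sum_{\mathfrak p\ne\mathfrak m_O}\ell(N_{\mathfrak p})\,e(O/\mathfrak p),$$
the sum being over the non-maximal primes in $\mathrm{Supp}\,N$.

**Step 4. The recursion formula.** Let $\Pi$ be the set of non-maximal primes in $\bigcup_{q\le j}\mathrm{Supp}\,N_q$. By Step 3 each is minimal in the support of some $N_q$ with $0\le q\le j$, so $\Pi$ is finite. By (2),
$$\psi_j(z;W)=\sum_{q\le j}(-1)^{j-q}\big(\ell(N_q/yN_q)+\ell(0:_{N_{q-1}}y)\big).$$
Shifting the index in the second family changes its sign and leaves $q\le j-1$. Adding and subtracting the term $\ell(0:_{N_j}y)$ we get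
$$\psi_j(z;W)=\ell(0:_{N_j}y)+\sum_{q\le j}(-1)^{j-q}e(N_q)=\ell(0:_{N_j}y)+\sum_{\mathfrak p\in\Pi}e(O/\mathfrak p)\,\psi_j(z';W_{\mathfrak p}),\tag{3}$$
where in the last equality we used Step 3 and $(N_q)_{\mathfrak p}=H_q(z';W_{\mathfrak p})$.

**Step 5. The induction hypothesis applies at each $\mathfrak p\in\Pi$.** We check the hypotheses for $O_{\mathfrak p}$, $W_{\mathfrak p}$, $z'$, $d-1$, $j$.

* $z'\subset\mathfrak p$, since $z'$ kills all $N_q$ (multiplication by $z_i$ is null-homotopic on the Koszul complex) and $\mathfrak p$ lies in the support of one of them.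
* $H_q(z';W_{\mathfrak p})=(N_q)_{\mathfrak p}$ has finite length for $q\le j$: as $\dim N_q\le1$, no prime strictly inside $\mathfrak p$ is in $\mathrm{Supp}\,N_q$.
* $\dim H_i(W)_{\mathfrak p}\le\dim H_i(W)-\dim O/\mathfrak p\le(d-1)+i$.

**Step 6. Proof of (a).** Let $j\le m-d=(m-1)-(d-1)$. By induction $\psi_j(z';W_{\mathfrak p})\ge0$ for $\mathfrak p\in\Pi$. All terms of (3) are $\ge0$.

**Step 7. Proof of (b).** Let $j\le m-d-1$ and $\psi_j(z;W)=0$. All terms in (3) are $\ge0$, so all vanish. Since $e(O/\mathfrak p)>0$, we get $\psi_j(z';W_{\mathfrak p})=0$, and since $j\le(m-1)-(d-1)-1$, induction (b) gives $(N_q)_{\mathfrak p}=0$ for all $q\le j$ and $\mathfrak p\in\Pi$. By definition of $\Pi$ this means $\Pi=\emptyset$. So $N_q$ has finite length for all $q\le j$. Also $(0:_{N_j}y)=0$: the element $y\in\mathfrak m_O$ is injective on the finite length module $N_j$, on which it is nilpotent. Hence $N_j=0$.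

Now we use (a) twice for $z'$ with the same $W$ and the same $d$, with indices $j$ and $j-1$, both $\le(m-1)-d$:
$$0\le\psi_j(z';W)=\ell(N_j)-\psi_{j-1}(z';W)=-\psi_{j-1}(z';W)\le0.$$
So $\psi_{j-1}(z';W)=0$ with $j-1\le(m-1)-d-1$, and induction (b) gives $H_q(W)=0$ for $q\le j-1$. Then $0=N_j=H_j(W)/(z')H_j(W)$, and Nakayama gives $H_j(W)=0$. $\square$

The growth condition $\dim H_i(W)\le d+i$ is the one satisfied by the dual of a module, as we see next.

## 6. The same sums in local cohomology

Let $O$ be a regular local ring of dimension $h$, and $I$ the injective hull of its residue field. Let $R\Gamma$ denote local cohomology with support in $\mathfrak m_O$, computed by tensoring with the Čech complex on generators of $\mathfrak m_O$. For bounded complexes: $H^iR\Gamma(X)=0$ for $i<a$ if $H^i(X)=0$ for $i<a$. For a module $Y$, $H^0R\Gamma(Y)$ is the submodule of elements killed by a power of $\mathfrak m_O$. If the homology of $X$ has finite length, then $R\Gamma(X)=X$.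

**Local duality.** Let $X$ be a complex over $O$ with bounded finite homology and $X^*=R\mathrm{Hom}_O(X,O)$. As $O$ is regular, $X$ is perfect, and $R\Gamma(O)=I[-h]$. So
$$R\Gamma(X)=R\Gamma(O)\otimes^{L}X=I[-h]\otimes^{L}R\mathrm{Hom}(X^*,O)=\mathrm{Hom}(X^*,I)[-h],$$
and, $I$ being injective,
$$H^iR\Gamma(X)\cong\mathrm{Hom}_O\big(\mathrm{Ext}^{h-i}_O(X,O),I\big).\tag{4}$$

**Lengths under Matlis duality.** If a finite $O$-module $Y$ has Matlis dual $\mathrm{Hom}(Y,I)$ of finite length, then $Y$ has finite length, equal to that of its dual. Indeed $\ell(Y/\mathfrak m_O^sY)=\ell(\mathrm{Hom}(Y/\mathfrak m_O^sY,I))\le\ell(\mathrm{Hom}(Y,I))$ is bounded in $s$. So $\mathfrak m_O^sY=\mathfrak m_O^{s+1}Y$ for some $s$, and by Nakayama $\mathfrak m_O^sY=0$. On finite length modules Matlis duality preserves length.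

**Lemma 2.** Let $O$ be a regular local ring, $L$ a finite $O$-module, $z=z_1,\dots,z_r\in\mathfrak m_O$ and $g^i=H^iR\Gamma(K(z;L))$. Let $s\in\mathbb Z$ be such that $g^i$ has finite length for all $i\le s$, and put $\sigma_s=\sum_{i\le s}(-1)^{s-i}\ell(g^i)$.

(a) If $s\le0$, then $\sigma_s\ge0$.

(b) If $s\le-1$ and $\sigma_s=0$, then $g^i=0$ for all $i\le s$.

The sum is finite since $K(z;L)$ lives in cohomological degrees $\ge-r$. For example, let $O=k[[a,b]]$, $L=\mathfrak m_O$, $z=(a,b)$. The homology of $K(z;L)$ is $\mathrm{Tor}^O_i(L,k)$, that is, $k^2$ and $k$ in homological degrees $0$ and $1$. So $g^0=k^2$, $g^{-1}=k$, $\sigma_{-1}=1$, $\sigma_0=2-1=1$.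

*Proof.* If $L=0$ there is nothing to prove. Let $L\ne0$, $h=\dim O$, $e=\mathrm{depth}\,L$. By the Auslander–Buchsbaum formula $\mathrm{pd}_OL=h-e$. Put
$$W=R\mathrm{Hom}_O(L,O)[h-e],\qquad H_i(W)=\mathrm{Ext}_O^{h-e-i}(L,O).$$

**Step 1. $W$ satisfies the hypotheses of Lemma 1 with $d=e$.** The modules $H_i(W)$ are finite. For $i<0$ the exponent exceeds the projective dimension, so $H_i(W)=0$. If a prime $\mathfrak p$ has height $<c$, then $O_{\mathfrak p}$ has global dimension $<c$ and $\mathrm{Ext}^c_O(L,O)_{\mathfrak p}=0$. So $\mathrm{Ext}_O^c(L,O)$ is supported on primes of height $\ge c$ and has dimension at most $h-c$. With $c=h-e-i$ this reads $\dim H_i(W)\le e+i$.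

In the example $L=\mathfrak m_O$ we have $h=2$, $e=1$, $H_0(W)=\mathrm{Ext}^1(\mathfrak m_O,O)=\mathrm{Ext}^2(k,O)=k$ and $H_1(W)=\mathrm{Hom}(\mathfrak m_O,O)=O$, of dimensions $0\le1$ and $2\le 2$.

**Step 2. Compare $g^i$ with Koszul homology of $W$.** The Koszul complex is self-dual: $\mathrm{Hom}_O(K(z;O),O)\cong K(z;O)[-r]$. Hence $R\mathrm{Hom}_O(K(z;L),O)\simeq R\mathrm{Hom}_O(L,O)\otimes K(z;O)[-r]$, that is,
$$W\otimes_OK(z;O)\simeq R\mathrm{Hom}_O(K(z;L),O)[h-e+r],\qquad H_q(z;W)=\mathrm{Ext}_O^{h-e+r-q}(K(z;L),O).$$
By (4), with $h-i=h-e+r-q$, the module $g^{e-r+q}$ is the Matlis dual of $H_q(z;W)$.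

**Step 3. Translate.** Put $j=s-e+r$, so that $i=e-r+q\le s$ means $q\le j$. For $q\le j$ the dual of $H_q(z;W)$ has finite length, so $H_q(z;W)$ has the same finite length. Since $s-i=j-q$, we get $\sigma_s=\psi_j(z;W)$. (For $q<0$ both sides are zero, so $g^i=0$ for $i<e-r$.) Apply Lemma 1 with $m=r$, $d=e$. The condition $j\le m-d$ is $s\le0$, and $j\le m-d-1$ is $s\le-1$. Part (a) is Lemma 1(a). If $s\le-1$ and $\sigma_s=0$, Lemma 1(b) gives $H_q(z;W)=0$ for $q\le j$, that is, $g^i=0$ for $i\le s$. $\square$

## 7. Torsion-free tensor products have no higher Tor: proof of Theorem B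

The hypotheses localize and the conclusion can be checked locally on $\mathrm{Spec}\,R$. So let $(R,\mathfrak m,k)$ be regular local of dimension $n$, and use induction on $n$. If $n=0$, $R$ is a field. Let $n\ge1$.

**Step 1. Make the Tor modules finite, supported over the closed point.** The ring $A$ is a quotient of a localization of some $R[x]=R[x_1,\dots,x_a]$, and $M$ is a finite module over that localization. So we may assume that $A$ is a localization of $R[x]$, and likewise that $B$ is a localization of $R[y]=R[y_1,\dots,y_b]$. Then $C=A\otimes_RB$ is a localization of $R[x,y]$. Let $G\to M$ be a resolution by finite free $A$-modules; these are $R$-flat. Since $N\otimes_BC=A\otimes_RN$, we have $G\otimes_RN=(G\otimes_AC)\otimes_C(N\otimes_BC)$. As $C$ is flat over $A$, $G\otimes_AC$ is a free resolution of $M\otimes_AC$. Hence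
$$T_i:=\mathrm{Tor}_i^R(M,N)=H_i(G\otimes_RN)=\mathrm{Tor}_i^C(M\otimes_AC,\,N\otimes_BC).$$
So the $T_i$ are finite $C$-modules, and $T_i=0$ for $i>n$ because $R$ has global dimension $n$. By induction $(T_i)_{\mathfrak q}=0$ for $i\ge1$ and all primes $\mathfrak q\ne\mathfrak m$ of $R$. Hence for $i\ge1$ the finite $C$-module $T_i$ is supported in $V(\mathfrak mC)$ and is killed by a power of $\mathfrak m$. Finally, $T_0=M\otimes_RN$ is torsion-free and $\mathfrak m\ne0$, so $\Gamma_{\mathfrak m}(T_0)=0$, where $\Gamma_{\mathfrak m}$ denotes the elements killed by a power of $\mathfrak m$.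

Suppose, for contradiction, that $T_i\ne0$ for some $i\ge1$. Choose a prime $P$ of $C$ with $(T_i)_P\ne0$ for some $i\ge1$. Then $P\supseteq\mathfrak mC$. Put $k'=\kappa(P)\supseteq k$.

**Step 2. Arrange a rational point and complete.** We want power series rings with residue field $k'$. There is a flat local homomorphism $R\to R'$ of Noetherian local rings such that $\mathfrak mR'$ is the maximal ideal of $R'$ and the residue field of $R'$ is $k$-isomorphic to $k'$ (EGA $0_{\mathrm{III}}$, 10.3.1). In our case this is easy to see: $k'$ is generated as a field over $k$ by the finitely many images of the $x_i,y_i$, so we may adjoin one generator $\theta$ at a time. If $\theta$ is transcendental, take $R[t]_{\mathfrak mR[t]}$. If $\theta$ has minimal polynomial $g$, take $R[t]/(\tilde g)$ with $\tilde g$ a monic lift of $g$. This is free over $R$ with $R[t]/(\tilde g,\mathfrak m)=k(\theta)$, and it is local because every maximal ideal of a finite $R$-algebra contains $\mathfrak m$.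

The ring $R'$ has dimension $n$ and its maximal ideal is generated by $n$ elements, so $R'$ is regular. Let $\hat R$ be the completion of $R'$: a complete regular local ring of dimension $n$, flat over $R$, with maximal ideal $\hat{\mathfrak m}=\mathfrak m\hat R$ and residue field $k'$.

The maps $C\to\kappa(P)=k'$ and $\hat R\to k'$ give a surjection $C\otimes_R\hat R\to k'$, whose kernel $\mathfrak n$ contracts to $P$. The ring $C\otimes_R\hat R$ is a localization of $\hat R[x,y]$. Subtract from each $x_i$ and $y_i$ an element of $\hat R$ with the same image in $k'$, and denote the new variables again by $x_i,y_i$. Now all $x_i,y_i$ map to $0\in k'$, so the preimage of $\mathfrak n$ in $\hat R[x,y]$ is $(\hat{\mathfrak m},x,y)$, and $(C\otimes_R\hat R)_{\mathfrak n}=\hat R[x,y]_{(\hat{\mathfrak m},x,y)}$. Put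
$$\hat A=\hat R[[x]],\qquad\hat B=\hat R[[y]],\qquad\hat C=\hat R[[x,y]].$$

Elements of the original $R[x]$ that are units in $A$ have nonzero image in $k'$. So they lie outside $(\hat{\mathfrak m},x)\subset\hat R[x]$ and become units in $\hat R[x]_{(\hat{\mathfrak m},x)}$. Hence $A\to\hat A$ is defined. It is flat, as the composite of $A\to A\otimes_R\hat R$, a localization to $\hat R[x]_{(\hat{\mathfrak m},x)}$, and a completion. The same holds for $B\to\hat B$. Similarly $C\to(C\otimes_R\hat R)_{\mathfrak n}\to\hat C$ is flat, and it induces a flat local map $C_P\to\hat C$, which is faithfully flat. The inclusions $\hat A\to\hat C$, $\hat B\to\hat C$ are flat, and the obvious squares commute. Put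
$$\hat M=M\otimes_A\hat A,\quad\hat N=N\otimes_B\hat B,\quad\tilde M=\hat M\otimes_{\hat A}\hat C,\quad\tilde N=\hat N\otimes_{\hat B}\hat C,\quad\hat T_i=T_i\otimes_C\hat C .$$
Then $\tilde M=(M\otimes_AC)\otimes_C\hat C$, and likewise for $\tilde N$. By flat base change $\hat T_i=\mathrm{Tor}_i^{\hat C}(\tilde M,\tilde N)$, and:

* $\hat T_i\ne0$ for some $i\ge1$ (faithful flatness), and $\hat T_i=0$ for $i>n$;
* for $i\ge1$, $\hat T_i$ is killed by a power of $\hat{\mathfrak m}$;
* $\Gamma_{\hat{\mathfrak m}}(\hat T_0)=\Gamma_{\mathfrak m}(T_0)\otimes_C\hat C=0$.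

Note that $\hat M,\hat N\neq0$. Let $\mathcal P=\tilde M\otimes^{L}_{\hat C}\tilde N$, so $H_i(\mathcal P)=\hat T_i$.

**Step 3. Turn the hypotheses into local cohomology.** Let $Q$ be a minimal element of $\bigcup_{i\ge1}\mathrm{Supp}\,\hat T_i\ne\emptyset$, a finite union of closed sets. Then $Q\supseteq\hat{\mathfrak m}\hat C$, the modules $(\hat T_i)_Q$ with $i\ge1$ have finite length, and not all of them vanish. Let
$$t=\max\{i\ge1:(\hat T_i)_Q\ne0\},\qquad h^i=H^iR\Gamma(\mathcal P_Q),$$
where $R\Gamma$ is local cohomology with support in $Q\hat C_Q$. If $O\to\hat C_Q$ is a surjection of local rings, this is the same as local cohomology over $O$, since the Čech complex on generators of $\mathfrak m_O$ may be used for both.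

As $Q\supseteq\hat{\mathfrak m}\hat C$, we have $H^0R\Gamma((\hat T_0)_Q)\subseteq\Gamma_{\hat{\mathfrak m}}(\hat T_0)_Q=0$. The homological truncation $\tau_{\ge1}\mathcal P_Q$ has finite length homology, so $R\Gamma(\tau_{\ge1}\mathcal P_Q)=\tau_{\ge1}\mathcal P_Q$. Apply $R\Gamma$ to the triangle $\tau_{\ge1}\mathcal P_Q\to\mathcal P_Q\to(\hat T_0)_Q\to$. Since $H^iR\Gamma((\hat T_0)_Q)=0$ for $i\le0$ and $H^0(\tau_{\ge1}\mathcal P_Q)=0$,
$$h^{-i}\cong(\hat T_i)_Q\quad(i\ge1),\qquad h^0=0.\tag{5}$$
So $h^i$ has finite length for $i\le0$, $h^{-t}\ne0$, and $h^i=0$ for $i<-t$.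

Suppose for a moment that $\mathcal P_Q\simeq K(z;L)$ with $L$ a finite module over a regular local ring $O$ mapping onto $\hat C_Q$ and $z\subset\mathfrak m_O$. Then Lemma 2 would finish. From $h^0=0$ we get $\sigma_0=\ell(h^0)-\sigma_{-1}=-\sigma_{-1}$. Both are $\ge0$ by (a), so $\sigma_{-1}=0$, and (b) gives $h^i=0$ for $i\le-1$, contradicting $h^{-t}\ne0$. So we try to write $\mathcal P$ as a Koszul complex, by reduction to the diagonal. In general we shall get not $\mathcal P$, but a complex glued from two shifted copies of it, and the count must be redone.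

**Step 4. Present $\hat R$ over a coefficient ring.** By Cohen's structure theorem $\hat R=S/(f)$ with $S=\Lambda[[u_1,\dots,u_r]]$ regular of dimension $n+1$ and $f\ne0$, as follows.

* If $\hat R$ contains a field: $\Lambda=k'$, $\hat R\cong k'[[u_1,\dots,u_n]]$, $r=n+1$, $f=u_{n+1}$.
* Otherwise $\mathrm{char}\,k=p>0$ and $p\ne0$ in $R$. Let $\Lambda$ be a complete discrete valuation ring with uniformizer $p$ and residue field $k'$, together with a local map $\Lambda\to\hat R$ inducing the identity on residue fields. Sending $u_1,\dots,u_n$ to a regular system of parameters gives a surjection $\Lambda[[u_1,\dots,u_n]]\to\hat R$. Its kernel is a prime of height $(n+1)-n=1$ in a unique factorization domain, hence principal. Here $r=n$.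

For example, $\hat R=\mathbb Z_p[[u_1,u_2]]/(p-u_1u_2)$ is regular of dimension $2$ with maximal ideal $(u_1,u_2)$. Here $p\in\hat{\mathfrak m}^2$ and $p\neq 0$. So $\hat R$ is neither a power series ring over a field, nor one over a discrete valuation ring with uniformizer $p$ (where $p\notin\hat{\mathfrak m}^2$). The equation $f$ cannot be avoided this way.

In the second (mixed) case $p$ is a non-zero-divisor on the torsion-free module $N$, hence on $\hat N$, by flatness of $B\to\hat B$. Put
$$A_S=S[[x]],\quad B_S=S[[y]],\quad C_S=S[[x,y]],$$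
so $\hat A=A_S/(f)$, $\hat B=B_S/(f)$, $\hat C=C_S/(f)$.

**Step 5. Reduce to the diagonal.** Let $E=\Lambda[[u',x,u'',y]]$ with two sets $u',u''$ of $r$ variables. It is a regular local ring, flat over $A_S$ via $u\mapsto u'$, $x\mapsto x$, and flat over $B_S$ via $u\mapsto u''$, $y\mapsto y$. Let $E\to C_S$ be the surjection with $u'_i,u''_i\mapsto u_i$, $x\mapsto x$, $y\mapsto y$. Taking $z_i=u'_i-u''_i$ and $u''_i$ as variables in place of $u'_i,u''_i$, we see that its kernel is generated by the $E$-regular sequence $z=z_1,\dots,z_r$. The composites $A_S\to E\to C_S$ and $B_S\to E\to C_S$ are the natural flat inclusions. Put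
$$M_E=\hat M\otimes_{A_S}E,\qquad N_E=\hat N\otimes_{B_S}E,\qquad L=M_E\otimes_EN_E.$$

*Claim: $N_E$ is flat over $A_S$.* We have $E=B_S[[u',x]]$, and $K(u',x;E)$ is a resolution of $B_S$ by flat $B_S$-modules. As $B_S$ is itself flat, $\hat N\otimes_{B_S}K(u',x;E)=K(u',x;N_E)$ is acyclic in positive degrees, with $H_0=\hat N$. As $N_E$ is finite over the local ring $E$, the sequence $u',x$ is $N_E$-regular with quotient $\hat N$. In the mixed case $p$ is regular on $\hat N$. So a regular system of parameters of $A_S=\Lambda[[u',x]]$, namely $u',x$ if $\Lambda=k'$ and $u',x,p$ in the mixed case, is $N_E$-regular. Hence $\mathrm{Tor}_1^{A_S}(k',N_E)=0$. Since $N_E$ is finite over the Noetherian local ring $E$ and $A_S\to E$ is local, $N_E$ is $A_S$-flat by the local criterion.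

Since $E$ is flat over $A_S$, the claim gives $\mathrm{Tor}_i^E(M_E,N_E)=\mathrm{Tor}_i^{A_S}(\hat M,N_E)=0$ for $i\ge1$, i.e. $L\simeq M_E\otimes_E^{L}N_E$. Moreover, as $A_S\to C_S$ is flat and $f\hat M=0$,
$$M_E\otimes^{L}_EC_S=\hat M\otimes^{L}_{A_S}C_S=\hat M\otimes_{A_S}C_S=\hat M\otimes_{\hat A}\hat C=\tilde M,$$
and likewise $N_E\otimes^{L}_EC_S=\tilde N$. Since $K(z;E)$ resolves $C_S$,
$$K(z;L)\simeq L\otimes_E^{L}C_S\simeq\tilde M\otimes^{L}_{C_S}\tilde N=:\mathcal P^S.\tag{6}$$

**Remark.** If $\hat R=k'[[u_1,\dots,u_n]]$ contains a field, one may run this step with $\hat R,\hat A,\hat B,\hat C$ in place of $S,A_S,B_S,C_S$. The ring $E=k'[[u',x,u'',y]]$ now has $n$ variables in each of $u',u''$, the sequence $u',x$ is a regular system of parameters of $\hat A$, and the proof of the claim is unchanged. It gives $K(z;L)\simeq\mathcal P$, and the short argument at the end of Step 3 (with $O$ the localization of $E$ at the preimage of $Q$) completes the proof. The rest of the proof treats all cases at once.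

**Step 6. Compare $\mathcal P^S$ with $\mathcal P$.** Since $f$ is regular on $C_S$ and $f\tilde M=0$, the complex $\tilde M\otimes^{L}_{C_S}\hat C\in D(\hat C)$, computed from $C_S\xrightarrow fC_S$, has homology $\tilde M$ in degrees $0$ and $1$ and zero elsewhere. Its truncation triangle is
$$\tilde M[1]\to\tilde M\otimes^{L}_{C_S}\hat C\to\tilde M\to\tilde M[2].$$
Tensoring over $\hat C$ with $\tilde N$, and using $(\tilde M\otimes^{L}_{C_S}\hat C)\otimes^{L}_{\hat C}\tilde N=\mathcal P^S$, we get a triangle
$$\mathcal P[1]\to\mathcal P^S\to\mathcal P\to\mathcal P[2].\tag{7}$$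

Let $\mathfrak q\subset E$ be the preimage of $Q$ under $E\to\hat C$, and $O=E_{\mathfrak q}$, a regular local ring. Localize everything at $\mathfrak q$. On $\hat C$-modules this is localization at $Q$. Put $G^i=H^iR\Gamma(\mathcal P^S_Q)$. From (7) there is a long exact sequence
$$\cdots\to h^{i-1}\to h^{i+1}\to G^i\to h^i\to h^{i+2}\to G^{i+1}\to h^{i+1}\to\cdots.\tag{8}$$

**Step 7. Count lengths.** We use $h^i=0$ for $i<-t$ and $h^0=0$. By (8):

* $G^i=0$ for $i<-t-1$, as then $h^{i+1}=h^i=0$;
* $G^{-t-1}\cong h^{-t}\ne0$, as $h^{-t-2}=h^{-t-1}=0$;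
* $G^{-1}\hookrightarrow h^{-1}$, as $h^0=0$;
* all $G^i$ with $i\le-1$ have finite length.

The part of (8) made of the blocks $(h^{i+1},G^i,h^i)$ for $i=-t-1,\dots,-2$ is the exact sequence
$$0\to h^{-t}\to G^{-t-1}\to h^{-t-1}(=0)\to h^{-t+1}\to G^{-t}\to h^{-t}\to\cdots\to h^{-1}\to G^{-2}\to h^{-2}\to h^0=0.$$
Take the alternating sum of lengths. Each block has three terms, so consecutive blocks begin with opposite signs, and
$$\sum_{i=-t-1}^{-2}(-1)^i\big(\ell(h^{i+1})-\ell(G^i)+\ell(h^i)\big)=0 .$$
Solving for the $G^i$ and telescoping,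
$$\sum_{i=-t-1}^{-2}(-1)^i\ell(G^i)=\sum_{i=-t-1}^{-2}(-1)^i\big(\ell(h^{i+1})+\ell(h^i)\big)=(-1)^{-t-1}\ell(h^{-t-1})+\ell(h^{-1})=\ell(h^{-1}).$$
Together with $\ell(G^{-1})\le\ell(h^{-1})$ this gives
$$\sum_{i\le-1}(-1)^{i+1}\ell(G^i)=\ell(G^{-1})-\ell(h^{-1})\le0.\tag{9}$$

**Step 8. Contradiction.** By (6), $\mathcal P^S_Q\simeq K(z;L_{\mathfrak q})$, where $L_{\mathfrak q}$ is a finite $O$-module and $z\subset\mathfrak q$, since $z$ maps to $0$ in $\hat C$. Lemma 2 applies with $g^i=G^i$ and $s=-1$, and the left side of (9) is exactly $\sigma_{-1}$, because $(-1)^{-1-i}=(-1)^{i+1}$. By Lemma 2(a), $\sigma_{-1}\ge0$, so $\sigma_{-1}=0$. By Lemma 2(b), $G^i=0$ for all $i\le-1$. But $G^{-t-1}\ne0$ and $-t-1\le-2$. This contradiction shows $T_i=0$ for all $i\ge1$. $\square$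

With Section 3, Theorem A is proved, and Vasconcelos' conjecture is true.

## 8. Tensor powers of a module: proof of Theorem C

Section 3 used the multiplication of $A$ once, to see that lower tensor powers are torsion-free. For a module there is no such splitting, and torsion must be divided out. "Only if" is clear. For "if" we may localize and take $R$ local, with maximal ideal $\mathfrak m$ and residue field $k$. Fix $d$ and use induction on $c=\dim R\le d$. The case $c=0$ is trivial. So is $d=1$: then $c\le1$, and torsion-free modules over a field or a discrete valuation ring are flat. Let $c\ge1$, $d\ge2$. By induction $F_{\mathfrak q}$ is flat over $R_{\mathfrak q}$ for all $\mathfrak q\ne\mathfrak m$.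

If $F\otimes k=0$, then $F_{\mathfrak a}=0$ by Nakayama for all primes $\mathfrak a$ of $A$ over $\mathfrak m$, and $F$ is flat at the other primes, so $F$ is flat. Let $F\otimes k\ne0$. Write $\tau(X)$ for the torsion submodule of $X$, and let $F'=F/\tau(F)$, a finite $A$-module.

**Step 1. Replace $F$ by $F'$.** The map $F^{\otimes d}\to F'^{\otimes d}$ is surjective and becomes an isomorphism over the fraction field. So its kernel is torsion, and being inside a torsion-free module it is $0$. Thus $F'^{\otimes d}\cong F^{\otimes d}$ is torsion-free. Tensoring with $k$ gives $(F'\otimes k)^{\otimes_kd}\cong(F\otimes k)^{\otimes_kd}\ne0$, so $F'\otimes k\ne0$. For $\mathfrak q\ne\mathfrak m$, $F_{\mathfrak q}$ is flat, hence torsion-free. So $\tau(F)_{\mathfrak q}=0$ and $F'_{\mathfrak q}=F_{\mathfrak q}$ is flat.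

**Step 2. Descend one tensor power.** *If $2\le j\le d$ and $F'^{\otimes j}$ is torsion-free, then $F'^{\otimes(j-1)}$ is torsion-free and $\mathrm{Tor}_i^R(F',F'^{\otimes(j-1)})=0$ for $i\ge1$.* Let $\tau=\tau(F'^{\otimes(j-1)})$ and $\bar F=F'^{\otimes(j-1)}/\tau$. The kernel of the surjection $F'^{\otimes j}\to F'\otimes\bar F$ is the image of $F'\otimes\tau$. It is torsion, hence $0$. So $F'\otimes\bar F\cong F'^{\otimes j}$ is torsion-free. As $F'$ and $\bar F$ are torsion-free, Theorem B gives $\mathrm{Tor}_i(F',\bar F)=0$ for $i\ge1$. From $\mathrm{Tor}_1(F',\bar F)=0$ we get $F'\otimes\tau\hookrightarrow F'^{\otimes j}$. Being torsion, $F'\otimes\tau=0$. Hence $(F'\otimes k)\otimes_k(\tau\otimes k)=0$, and since $F'\otimes k\ne0$, $\tau=\mathfrak m\tau$. For $\mathfrak q\ne\mathfrak m$ the module $F'^{\otimes(j-1)}_{\mathfrak q}$ is flat, so $\tau_{\mathfrak q}=0$. So $\tau$, a finite module over the Noetherian ring $A^{\otimes(j-1)}$ supported over $\mathfrak m$, is killed by some $\mathfrak m^s$. Then $\tau=\mathfrak m^s\tau=0$ and $\bar F=F'^{\otimes(j-1)}$.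

**Step 3. $F'$ is flat.** Descending from $j=d$, Step 2 shows that all $F'^{\otimes j}$ ($1\le j\le d$) are torsion-free and that $\mathrm{Tor}_i(F',F'^{\otimes j})=0$ for $i\ge1$, $1\le j\le d-1$. Let $G\to F'$ be a free resolution. As in Section 3, $G^{\otimes j}$ resolves $F'^{\otimes j}$ for $1\le j\le c$, and $\mathrm{Tor}_1^R(F',k)^{\otimes_kc}\subseteq\mathrm{Tor}_c^R(F'^{\otimes c},k)$. The latter is the set of elements of $F'^{\otimes c}$ killed by $\mathfrak m$, which is $0$. So $\mathrm{Tor}_1^R(F',k)=0$. By the local criterion $F'_{\mathfrak a}$ is flat at the primes $\mathfrak a$ of $A$ over $\mathfrak m$, and by Step 1 it is flat at the others. So $F'$ is flat.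

**Step 4. $F=F'$.** Since $F'$ is flat, tensoring $0\to\tau(F)\to F\to F'\to0$ with $F^{\otimes(d-1)}$ gives $\tau(F)\otimes F^{\otimes(d-1)}\hookrightarrow F^{\otimes d}$. The left side is torsion, hence $0$. As $F\otimes k\ne0$, tensoring with $k$ shows $\tau(F)\otimes k=0$, so $\tau(F)=\mathfrak m\tau(F)$. As $\tau(F)_{\mathfrak q}=0$ for $\mathfrak q\ne\mathfrak m$ and $\tau(F)$ is a finite $A$-module, a power of $\mathfrak m$ kills $\tau(F)$. So $\tau(F)=0$ and $F=F'$ is flat. $\square$

## 9. Torsion-free powers up to $n-1$: proof of Proposition D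

Let $\mathfrak m=(x_1,\dots,x_n)$, $n\ge2$, and
$$M=\mathrm{coker}\big(R\xrightarrow{(x_1,\dots,x_n)}R^n\big),\qquad\text{with free resolution }\ \Phi:\ 0\to R\to R^n\to0 .$$
For $n=2$ the map $R^2\to\mathfrak m$, $(a,b)\mapsto ax_2-bx_1$, identifies $M$ with $\mathfrak m$, the module of Example 5. The resolution $\Phi$ is minimal, so $M$ is not free. At every prime $\mathfrak q\ne\mathfrak m$ some $x_i$ is a unit, so $M_{\mathfrak q}$ is free.

**Step 1. $\Phi^{\otimes j}$ resolves $M^{\otimes j}$ for $1\le j\le n-1$.** The complex $\Phi^{\otimes j}$ has length $j<n$ and $H_0=M^{\otimes j}$. Since $M$ is free on the punctured spectrum, its homology in positive degrees has finite length. It is therefore acyclic by the acyclicity lemma of Peskine–Szpiro. In the present case the argument is as follows. Write the complex as $0\to F_j\to\cdots\to F_0$, and suppose $i\ge1$ is the largest index with $H_i\ne0$. Let $Z_i\subseteq F_i$ be the cycles and $B_i$ the boundaries. By the choice of $i$, $0\to F_j\to\cdots\to F_{i+1}\to B_i\to0$ is exact. So either $B_i=0$, or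 $\mathrm{pd}\,B_i\le j-i-1$ and $\mathrm{depth}\,B_i\ge n-(j-i-1)\ge2$. In both cases $H^1_{\mathfrak m}(B_i)=0$. From $0\to B_i\to Z_i\to H_i\to0$ and $H^0_{\mathfrak m}(Z_i)\subseteq H^0_{\mathfrak m}(F_i)=0$ we get $H^0_{\mathfrak m}(H_i)=0$. But $H_i$ has finite length, so $H_i=H^0_{\mathfrak m}(H_i)=0$, a contradiction.

**Step 2. $M^{\otimes j}$ is torsion-free for $1\le j\le n-1$.** By Step 1, $\mathrm{pd}\,M^{\otimes j}\le j$, so $\mathrm{depth}\,M^{\otimes j}\ge n-j\ge1$. The torsion submodule of $M^{\otimes j}$ vanishes away from $\mathfrak m$, where the module is free, so it has finite length. A module of positive depth has no nonzero submodule of finite length, so the torsion submodule is zero.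

**Step 3. Make an algebra.** Let $A=R\ltimes M$ be the trivial extension: $A=R\oplus M$ as a module, with $(a,u)(b,v)=(ab,av+bu)$. It is a finite $R$-algebra. It is not flat, since its direct summand $M$ is finite and not free over the local ring $R$. For $1\le j\le n-1$, as $R$-modules,
$$A^{\otimes j}\cong\bigoplus_{i=0}^j\big(M^{\otimes i}\big)^{\binom ji},$$
with $M^{\otimes0}=R$. This is torsion-free by Step 2. $\square$

So for a regular local ring of dimension $n\ge2$ the exponent in Theorems A and C cannot be lowered below $n$.
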